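\title{An explicit certificate for the minimax optimal constant stepsize of gradient descent}

\begin{abstract}
Consider $N\ge 2$ steps of gradient descent with a constant stepsize on $1$-smooth convex functions. A quadratic and a Huber function give two lower bounds on the worst-case final objective gap, and these bounds cross at one stepsize $\alpha(N)\in(1,2)$, with common value $r(N)$. Grimmer, Shu and Wang conjectured that a matching upper bound is certified by an algebraic identity with positive multipliers of a prescribed pattern. We prove this conjecture for every $N\ge2$ with closed-form multipliers. Conversely, a positive certificate of this pattern exists only for the pair $(\alpha(N),r(N))$, and there it is unique. It follows that $\alpha(N)$ is the unique minimax optimal constant stepsize and that its worst-case gap is exactly $r(N)$.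
\end{abstract}

\section{The worst case of a constant stepsize}\label{sec:worst}

A function $f:\mathbb{R}^n\to\mathbb{R}$ is \emph{$1$-smooth} if it is differentiable and $\|\nabla f(x)-\nabla f(y)\|\le\|x-y\|$ for all $x,y$. Let $f$ be convex and $1$-smooth with a minimizer $x_\star$. Gradient descent with constant stepsize $\alpha$ and $N$ steps starts from $x_0\in\mathbb{R}^n$ and computes
\begin{equation}\label{eq:gd}
x_{k+1}=x_k-\alpha\nabla f(x_k),\qquad k=0,\dots,N-1 .
\end{equation}
For fixed $N$ and real $\alpha$, let $W(\alpha)$ be the supremum of the final gap $f(x_N)-f(x_\star)$ over all such $f$ and all $x_0$ with $\|x_0-x_\star\|\le1$. The normalization costs nothing: if $\nabla f$ is $L$-Lipschitz and $\|x_0-x_\star\|\le D$, then $x\mapsto f(Dx)/(LD^2)$ is $1$-smooth, and stepsize $\alpha/L$ for $f$ becomes stepsize $\alpha$ for it. Which $\alpha$ minimizes $W$?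

A stepsize can fail in two opposite ways. A long step overshoots where the curvature is maximal, and a short step makes slow progress where the curvature is zero. Each failure is exhibited by a function of one variable.

\begin{lemma}\label{lem:lower}
We have $W(\alpha)\ge\frac12(1-\alpha)^{2N}$ for every real $\alpha$, and $W(\alpha)\ge\frac{1}{2(2N\alpha+1)}$ for every $\alpha\ge0$.
\end{lemma}

\begin{proof}
Both examples are functions of the first coordinate $x$, minimized at $0$ and started at $x=1$ with the other coordinates zero. For $f=\frac12x^2$ the iterates are $x_k=(1-\alpha)^k$, which gives the first bound. For $\alpha\ge0$ put $\eta=1/(2N\alpha+1)$ and take the Huber function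
\[
f=\tfrac12x^2\ \text{ for }|x|\le\eta,\qquad f=\eta|x|-\tfrac12\eta^2\ \text{ for }|x|\ge\eta .
\]
Its derivative is $x$ truncated to $[-\eta,\eta]$, which is nondecreasing and $1$-Lipschitz, so $f$ is convex and $1$-smooth. As long as $x_k\ge\eta$ the gradient equals $\eta$. Since $1-k\alpha\eta=(2N\alpha+1-k\alpha)\eta\ge(N\alpha+1)\eta\ge\eta$ for $k\le N$, induction gives $x_k=1-k\alpha\eta$ for all $k\le N$. Hence $f(x_N)=(N\alpha+1)\eta^2-\frac12\eta^2=\frac12(2N\alpha+1)\eta^2=\frac12\eta$.
\end{proof}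

We call these two runs of gradient descent the \emph{quadratic run} and the \emph{Huber run}. The Huber bound decreases in $\alpha$, and the quadratic bound increases for $\alpha\ge1$. The map $\alpha\mapsto(\alpha-1)^{2N}(2N\alpha+1)$ is continuous and strictly increasing on $[1,\infty)$, vanishes at $1$ and exceeds $1$ at $2$. So there is a unique $\alpha(N)\ge1$ at which the two bounds agree, and $\alpha(N)\in(1,2)$:
\begin{equation}\label{eq:cross}
r(N):=\frac{1}{2(2N\alpha(N)+1)}=\frac12\bigl(1-\alpha(N)\bigr)^{2N}.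
\end{equation}
For each fixed $\alpha\in[1,2)$ the product $(\alpha-1)^{2N}(2N\alpha+1)$ tends to $0$ as $N\to\infty$, so $\alpha(N)\to2$ and $8N\,r(N)\to1$.

If no function is worse than these two at the crossing point, then $W(\alpha(N))=r(N)$ and $\alpha(N)$ is the minimax optimal stepsize. This is the natural guess. Proving it requires an upper bound that is valid for all $f$ and is attained by two very different functions at once.

\section{Certificates and main results}\label{sec:results}

For $i\in\{\star,0,1,\dots,N\}$ write $f_i=f(x_i)$ and $g_i=\nabla f(x_i)$, so that $g_\star=0$, and for two such indices put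
\[
Q_{ij}=f_i-f_j-\langle g_j,x_i-x_j\rangle-\tfrac12\|g_i-g_j\|^2 .
\]
These numbers are nonnegative. Indeed, $\phi(x)=f(x)-\langle g_j,x\rangle$ is convex and $1$-smooth with $\nabla\phi(x_j)=0$, so $x_j$ minimizes it. Integrating the gradient along a segment shows that $\phi(y)\le\phi(x)+\langle\nabla\phi(x),y-x\rangle+\frac12\|y-x\|^2$ for every $1$-smooth $\phi$. With $x=x_i$ and $y=x_i-\nabla\phi(x_i)$ this gives $\phi(x_j)\le\phi(y)\le\phi(x_i)-\frac12\|g_i-g_j\|^2$, which is $Q_{ij}\ge0$.

An upper bound on the final gap follows from any nonnegative combination of the $Q_{ij}$ that can be rearranged into the desired inequality. Throughout, $z=x_0-x_\star$.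

\begin{example}[one step]\label{ex:one}
For $N=1$ the equation $(\alpha-1)^2(2\alpha+1)=1$ reads $\alpha^2(2\alpha-3)=0$, so $\alpha(1)=\frac32$ and $r(1)=\frac18$. Substituting $x_1=x_0-\alpha g_0$,
\begin{align*}
Q_{\star0}&=f_\star-f_0+\langle z,g_0\rangle-\tfrac12\|g_0\|^2,\\
Q_{\star1}&=f_\star-f_1+\langle z,g_1\rangle-\alpha\langle g_0,g_1\rangle-\tfrac12\|g_1\|^2,\\
Q_{01}&=f_0-f_1-\alpha\langle g_0,g_1\rangle-\tfrac12\|g_0-g_1\|^2 .
\end{align*}
In the sum of the three lines the gradient terms are $-\|g_0\|^2-\|g_1\|^2+(1-2\alpha)\langle g_0,g_1\rangle$, and at $\alpha=\frac32$ this is $-\|g_0+g_1\|^2$. Completing the square in $z$,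
\[
\tfrac12\bigl(Q_{\star0}+Q_{\star1}+Q_{01}\bigr)=f_\star-f_1+\tfrac18\Bigl(\|z\|^2-\|z-2(g_0+g_1)\|^2\Bigr).
\]
The left side is nonnegative, so $f_1-f_\star\le\frac18\|z\|^2$. All that is discarded is a single square.
\end{example}

The conjecture of Grimmer, Shu and Wang \cite{GSW} describes an identity of this kind for every $N\ge2$. From now on $N\ge2$. Given real vectors $a=(a_0,\dots,a_{N-1})$, $b=(b_0,\dots,b_{N-2})$, $c=(c_0,\dots,c_N)$ and $d=(d_0,\dots,d_{N-2})$, form the matrix with rows and columns indexed by $\star,0,1,\dots,N$,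
\begin{equation}\label{eq:pattern}
\lambda=\begin{pmatrix}
0 & c_0 & c_1 & c_2 & c_3 & \cdots & c_N\\
0 & 0 & a_0 & d_0 c_2 & d_0 c_3 & \cdots & d_0 c_N\\
 & b_0 & 0 & a_1 & d_1 c_3 & \cdots & d_1c_N\\
 & & b_1 & \ddots & \ddots & \ddots & \vdots\\
 & & & \ddots & \ddots & \ddots & d_{N-2}c_N\\
 & & & & b_{N-2}& 0& a_{N-1}\\
 & & & & & 0 & 0
\end{pmatrix}.
\end{equation}
Explicitly, $\lambda_{\star j}=c_j$ for $0\le j\le N$; $\lambda_{i,i+1}=a_i$ for $0\le i\le N-1$; $\lambda_{ij}=d_ic_j$ for $i\ge0$ and $i+2\le j\le N$; $\lambda_{i,i-1}=b_{i-1}$ for $1\le i\le N-1$; and all other entries, including column $\star$ and row $N$, are zero.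

\begin{definition}\label{def:cert}
Let $\alpha>0$ and $r>0$. A \emph{positive certificate for $(\alpha,r)$} is a matrix of the form \eqref{eq:pattern}, with all entries of $a,b,c,d$ positive, such that
\begin{equation}\label{eq:identity}
\sum_{i,j}\lambda_{ij}Q_{ij}=f_\star-f_N+r\left(\|x_0-x_\star\|^2-\Bigl\|x_0-\frac1{2r}\sum_{i=0}^Nc_ig_i-x_\star\Bigr\|^2\right)
\end{equation}
holds identically in the independent quantities $x_0,x_\star,g_0,\dots,g_N\in\mathbb{R}^n$ and $f_\star,f_0,\dots,f_N\in\mathbb{R}$, where $g_\star=0$ and $x_{k+1}=x_k-\alpha g_k$.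
\end{definition}

The conjecture of \cite{GSW} is that a positive certificate for $(\alpha(N),r(N))$ exists. For any $\alpha>0$ and $r>0$ we use the abbreviations
\[
\beta=\alpha-1,\qquad \rho=\beta^{-2}\ \ (\text{when }\alpha\ne1),\qquad w=\frac1{2r}.
\]
At $(\alpha(N),r(N))$ we have $\beta\in(0,1)$ and $\rho>1$, and \eqref{eq:cross} becomes
\begin{equation}\label{eq:w}
w=1+2N\alpha=\rho^N .
\end{equation}

\begin{theorem}[existence]\label{thm:exist}
Let $N\ge2$, $\alpha=\alpha(N)$, $r=r(N)$, and
\[
h(t)=2\alpha w(N-t)-w+\rho^{t},\qquad y_k=\frac{\sqrt{h(k-1)}-\sqrt{h(k)}}{\alpha}\quad(0\le k\le N).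
\]
Then $h>0$ on $[-1,N)$ and $h(N)=0$, so the $y_k$ are well defined, and $1=y_0<y_1<\dots<y_N=\sqrt w$. The numbers
\begin{equation}\label{eq:formulas}
\begin{aligned}
c_k&=\frac{y_k+\beta y_{k+1}}{w}&&(0\le k\le N-1), \qquad c_N=\frac1{\sqrt w},\\
d_k&=y_{k+1}-y_k&&(0\le k\le N-2),\\
b_k&=\frac{\beta}{2w}\bigl(\rho^{k+1}-y_{k+1}^2\bigr)&&(0\le k\le N-2),\\
a_k&=c_{k+1}(y_{k+1}-y_k)+\frac{b_k}{\beta}&&(0\le k\le N-1), \qquad b_{N-1}:=0,
\end{aligned}
\end{equation}
are all strictly positive, apart from the convention $b_{N-1}=0$, and satisfy \eqref{eq:identity}. In particular, the conjecture holds for every $N\ge2$.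
\end{theorem}

\begin{theorem}[converse and uniqueness]\label{thm:unique}
Let $N\ge2$, $\alpha>0$ and $r>0$. If there is a positive certificate for $(\alpha,r)$, then $\alpha=\alpha(N)$, $r=r(N)$, and the certificate is the one in Theorem~\ref{thm:exist}.
\end{theorem}

\begin{corollary}\label{cor:minimax}
Let $N\ge2$, $\alpha=\alpha(N)$, $r=r(N)$, and let $c$ be as in Theorem~\ref{thm:exist}. For every convex $1$-smooth $f$ with minimizer $x_\star$ and every $x_0$,
\[
f(x_N)-f(x_\star)+r\Bigl\|x_0-\frac1{2r}\sum_{i=0}^N c_ig_i-x_\star\Bigr\|^2\le r\|x_0-x_\star\|^2 .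
\]
Moreover $W(\alpha(N))=r(N)$, and $W(\alpha)>r(N)$ for every real $\alpha\ne\alpha(N)$.
\end{corollary}

Part of the pattern \eqref{eq:pattern} is forced. Consider any identity $\sum\lambda_{ij}Q_{ij}=f_\star-f_N+r\|z\|^2-S$ at $(\alpha(N),r(N))$ with $\lambda\ge0$ and $S$ a nonnegative quadratic form in $z,g_0,\dots,g_N$. On the Huber run $f_N-f_\star=r\|z\|^2$, so every term $\lambda_{ij}Q_{ij}$ vanishes there; since $Q_{j\star}=\eta(x_j-\eta)>0$ on that run, column $\star$ is zero. Then $z$ enters the left side only through $\langle z,\sum_j\lambda_{\star j}g_j\rangle$, and so $S$ is the square $r\|z-w\sum_j\lambda_{\star j}g_j\|^2$ plus a nonnegative form in the gradients alone. The identity \eqref{eq:identity} asks that this last form be zero. Remark~\ref{rem:rank} shows that the products $d_ic_j$ are then forced as well, once the lower triangle is confined to the subdiagonal.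

The proof has three parts. Section~\ref{sec:system} matches coefficients in \eqref{eq:identity} and expresses all multipliers through one sequence $y_0,\dots,y_N$. Section~\ref{sec:recursion} shows that this sequence obeys a nonlinear recursion which becomes linear after squaring; solving it proves Theorem~\ref{thm:unique} and produces the function $h$. Section~\ref{sec:positive} proves that the resulting multipliers are positive. The corollary follows in Section~\ref{sec:minimax}.

\section{The identity as a system of scalar equations}\label{sec:system}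

In this section $\alpha>0$ and $r>0$ are arbitrary, and we set $b_{-1}=b_{N-1}=0$. For $0\le j\le N$ let $R_j$ be the sum of row $j$ of $\lambda$ and $C_j$ the sum of column $j$; the entry $c_j$ of row $\star$ is included in $C_j$. Note that $R_N=0$.

\begin{lemma}\label{lem:coeff}
For a matrix \eqref{eq:pattern} with real entries, the identity \eqref{eq:identity} is equivalent to the following system:
\begin{align*}
&(F_\star)&&\textstyle\sum_{j=0}^Nc_j=1,\\
&(F_j)&&R_j=C_j\quad(0\le j\le N-1),\\
&(F_N)&&C_N=1,\\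
&(G_{kj})&&-\alpha c_j-\alpha\textstyle\sum_{i=0}^k\lambda_{ij}+\lambda_{kj}+\lambda_{jk}+wc_kc_j=0\quad(0\le k<j\le N),\\
&(G_{jj})&&\alpha b_j-\tfrac12(R_j+C_j)+\tfrac w2c_j^2=0\quad(0\le j\le N-1),\\
&(G_{NN})&&-\tfrac12C_N+\tfrac w2c_N^2=0 .
\end{align*}
\end{lemma}

\begin{proof}
Since $2rw=1$ and $rw^2=w/2$, the right side of \eqref{eq:identity} equals
\begin{equation}\label{eq:rhs}
f_\star-f_N+\Bigl\langle z,\sum_ic_ig_i\Bigr\rangle-\frac w2\Bigl\|\sum_ic_ig_i\Bigr\|^2 .
\end{equation}
On the left side, $x_j=x_0-\alpha\sum_{k<j}g_k$ turns the inner products in the three kinds of terms into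
\begin{align*}
Q_{\star j}:&\quad-\langle g_j,x_\star-x_j\rangle=\langle z,g_j\rangle-\alpha\textstyle\sum_{k<j}\langle g_k,g_j\rangle,\\
Q_{ij},\ 0\le i<j:&\quad-\langle g_j,x_i-x_j\rangle=-\alpha\textstyle\sum_{k=i}^{j-1}\langle g_k,g_j\rangle,\\
Q_{j+1,j}:&\quad-\langle g_j,x_{j+1}-x_j\rangle=\alpha\|g_j\|^2 .
\end{align*}
The difference of the two sides is a linear form in the $f_i$ plus a quadratic form in $z,g_0,\dots,g_N$. It vanishes identically if and only if all its coefficients vanish, as one sees by restricting all vectors to multiples of one unit vector. The terms $\langle z,g_j\rangle$ have coefficient $c_j$ on both sides, and $\|z\|^2$ occurs on neither. The coefficient of $f_i$ on the left is the sum of row $i$ minus the sum of column $i$, which gives the equations $(F)$. For $k<j$, the product $\langle g_k,g_j\rangle$ occurs with coefficient $-\alpha$ in $Q_{\star j}$ and in $Q_{ij}$ for $0\le i\le k$, and with an additional $+1$ in $Q_{kj}$ and $Q_{jk}$ from the expansion of $-\frac12\|g_k-g_j\|^2$;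 on the right its coefficient is $-wc_kc_j$. This gives $(G_{kj})$. Finally $\|g_j\|^2$ occurs with coefficient $-\frac12$ in every $Q_{ij}$ and $Q_{ji}$ with $i\neq j$, and with an additional $\alpha$ in $Q_{j+1,j}$, whose multiplier is $b_j$ for $j\le N-1$; on the right its coefficient is $-\frac w2c_j^2$.
\end{proof}

\begin{remark}\label{rem:rank}
The derivation of $(G_{kj})$ used only the positions of the zeros in \eqref{eq:pattern}. Suppose the entries $\lambda_{kj}$ with $0\le k\le j-2$ are left free and $\alpha\ne1$. Then $(G_{kj})$ reads $\beta\lambda_{kj}=wc_kc_j-\alpha c_j-\alpha\sum_{0\le i<k}\lambda_{ij}$, and induction on $k$ shows that $\lambda_{kj}$ is $c_j$ times a number that does not depend on $j$.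
\end{remark}

The system has a number of equations quadratic in $N$, but only $4N-1$ unknowns. The product structure removes the excess. The partial column sums in $(G_{kj})$ are $c_j+\sum_{i\le k}d_ic_j=c_j(1+d_0+\dots+d_k)$, so after cancelling $c_j$ the equation no longer depends on $j$. This suggests taking the numbers $1+d_0+\dots+d_k$ as the basic unknowns. The entry $a_{N-1}$ has no partner $b_{N-1}$, and it is convenient to treat it as one more product $d_{N-1}c_N$.

\begin{lemma}\label{lem:reduce}
Let $\alpha\ne1$, and let $a,b,c,d$ be real with all $c_j>0$. Define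
\[
d_{N-1}=\frac{a_{N-1}}{c_N},\qquad y_0=1,\qquad y_{k+1}=y_k+d_k\ \ (0\le k\le N-1),\qquad T_k=\sum_{i=k}^Nc_i .
\]
Then the system of Lemma~\ref{lem:coeff} is equivalent to
\begin{align}
&wc_k=y_k+\beta y_{k+1}&&(0\le k\le N-1),\label{eq:c}\\
&a_k=c_{k+1}d_k+b_k/\beta&&(0\le k\le N-1),\label{eq:a}\\
&c_N=w^{-1/2},\qquad y_N=w^{1/2},\label{eq:end}\\
&y_kT_k+\tfrac{1-\beta}{\beta}\,b_{k-1}=1&&(0\le k\le N),\label{eq:T}\\
&b_{k-1}=\tfrac{\beta}{2w}\bigl(\rho^{k}-y_k^2\bigr)&&(0\le k\le N).\label{eq:b}
\end{align}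
\end{lemma}

\begin{proof}
We convert the equations in four groups, each under the assumption of the earlier ones.

\emph{The equations $(G_{kj})$, $k<j$, are equivalent to \eqref{eq:c} and \eqref{eq:a}.} For $k\le j-2$ we have $\lambda_{jk}=0$, and $(G_{kj})$ reads $c_j(-\alpha y_{k+1}+d_k+wc_k)=0$. Since $c_j>0$ and $d_k=y_{k+1}-y_k$, this is \eqref{eq:c} for the index $k$, and every $k\le N-2$ occurs (take $j=N$). For $j=k+1$ the equation reads
\[
-\alpha c_{k+1}y_k-\beta a_k+b_k+wc_kc_{k+1}=0 .
\]
If $k\le N-2$, then \eqref{eq:c} gives $wc_k-\alpha y_k=\beta d_k$, so the equation becomes $\beta a_k=\beta c_{k+1}d_k+b_k$. This is \eqref{eq:a}, because $\beta\ne0$. If $k=N-1$, then $b_{N-1}=0$ and $a_{N-1}=c_Nd_{N-1}$, so \eqref{eq:a} holds by definition, and the equation reads $c_N(-\alpha y_{N-1}-\beta d_{N-1}+wc_{N-1})=0$, which is \eqref{eq:c} for $k=N-1$.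

\emph{Row and column sums.} By \eqref{eq:a}, for $0\le j\le N-1$,
\[
R_j=b_{j-1}+a_j+d_j\sum_{i\ge j+2}c_i=b_{j-1}+\frac{b_j}{\beta}+d_jT_{j+1}.
\]
For $1\le j\le N$ the entries of column $j$ above the diagonal sum to $c_jy_{j-1}+a_{j-1}=c_jy_j+b_{j-1}/\beta$, and for $j=0$ they sum to $c_0=c_0y_0$. Hence
\[
C_j=c_jy_j+\frac{b_{j-1}}{\beta}+b_j\quad(0\le j\le N-1),\qquad C_N=c_Ny_N .
\]

\emph{The equations $(F_N)$ and $(G_{NN})$ are equivalent to \eqref{eq:end}.} They say $c_Ny_N=1=wc_N^2$, and $c_N>0$.

\emph{The equations $(F_\star)$ and $(F_j)$, $j<N$, are equivalent to \eqref{eq:T}.} Since $c_j=T_j-T_{j+1}$,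
\[
d_jT_{j+1}-c_jy_j=(y_{j+1}-y_j)T_{j+1}-y_j(T_j-T_{j+1})=y_{j+1}T_{j+1}-y_jT_j .
\]
So $R_j=C_j$ says that $y_kT_k+\frac{1-\beta}{\beta}b_{k-1}$ takes the same value at $k=j$ and $k=j+1$. At $k=0$ the value is $T_0$, and $(F_\star)$ says $T_0=1$.

\emph{The equations $(G_{jj})$, $j<N$, are equivalent to \eqref{eq:b}.} Given $R_j=C_j$, the equation is $C_j=\alpha b_j+\frac w2c_j^2$. Inserting $C_j$ and using \eqref{eq:c},
\[
\frac{b_{j-1}}\beta-\beta b_j=c_j\Bigl(\frac{wc_j}2-y_j\Bigr)=\frac{(\beta y_{j+1}+y_j)(\beta y_{j+1}-y_j)}{2w}=\frac{\beta^2y_{j+1}^2-y_j^2}{2w}.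
\]
With $E_k=\frac{b_{k-1}}\beta+\frac{y_k^2}{2w}$ this says $E_j=\beta^2E_{j+1}$. Since $E_0=\frac1{2w}$, these $N$ equations together say $E_k=\rho^k/(2w)$ for $0\le k\le N$, which is \eqref{eq:b}.
\end{proof}

\section{One recursion and its solution}\label{sec:recursion}

Equations \eqref{eq:c}, \eqref{eq:a}, \eqref{eq:end} and \eqref{eq:b} express $a,b,c$ through $y$. What remains is \eqref{eq:T}. It involves the tail sums $T_k$, so we solve it for $T_k$ and take differences.

\begin{lemma}\label{lem:elim}
In the setting of Lemma~\ref{lem:reduce}, assume that all $y_k>0$, and put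
\[
A_k=2w-(1-\beta)\rho^k\qquad(0\le k\le N).
\]
Then \eqref{eq:c}--\eqref{eq:b} hold if and only if $w=\rho^N$, $y_N=\sqrt w$, the vectors $a,b,c,d$ are given in terms of $y$ by \eqref{eq:formulas}, and
\begin{equation}\label{eq:rec}
\frac{A_k}{y_k}-\alpha y_k=\frac{A_{k+1}}{y_{k+1}}+\alpha y_{k+1}\qquad(0\le k\le N-1).
\end{equation}
\end{lemma}

\begin{proof}
Equation \eqref{eq:b} is trivial for $k=0$, is the formula for $b$ when $1\le k\le N-1$, and says $y_N^2=\rho^N$ for $k=N$ because $b_{N-1}=0$. So \eqref{eq:c}, \eqref{eq:a}, \eqref{eq:end} and \eqref{eq:b} together are equivalent to $w=\rho^N$, $y_N=\sqrt w$ and \eqref{eq:formulas}. Assume these. Inserting \eqref{eq:b} into \eqref{eq:T} and multiplying by $2w/y_k$ shows that \eqref{eq:T} is equivalent to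
\begin{equation}\label{eq:tail}
2wT_k=\frac{A_k}{y_k}+(1-\beta)y_k\qquad(0\le k\le N).
\end{equation}
For $k=N$ this holds automatically: $A_N=(1+\beta)w=\alpha w$, so both sides equal $2\sqrt w$. Therefore \eqref{eq:tail} holds for all $k$ if and only if its two sides have the same consecutive differences. By $T_k-T_{k+1}=c_k$ and \eqref{eq:c}, this condition is
\[
2y_k+2\beta y_{k+1}=\frac{A_k}{y_k}+(1-\beta)y_k-\frac{A_{k+1}}{y_{k+1}}-(1-\beta)y_{k+1}\qquad(0\le k\le N-1),
\]
and collecting terms with $1+\beta=\alpha$ gives \eqref{eq:rec}.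
\end{proof}

The recursion \eqref{eq:rec} consists of $N$ equations for the $N-1$ unknowns $y_1,\dots,y_{N-1}$, since $y_0=1$ and $y_N=\sqrt w$ are prescribed. One expects a compatibility condition on $\alpha$ and $w$ in addition to $w=\rho^N$. Each step of \eqref{eq:rec} is a quadratic equation, so iterating it would produce nested radicals. The case $N=2$ shows how to avoid them. We use the identity $\alpha(1-\beta)=1-\beta^2$, which gives
\begin{equation}\label{eq:Atele}
\alpha A_k=2\alpha w-(\rho^k-\rho^{k-1}).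
\end{equation}

\begin{example}[two steps]\label{ex:two}
Let $N=2$, so $w=\rho^2$, $y_0=1$, $y_2=\rho$, and $y_1$ is the only unknown. We have $A_0-\alpha=2(w-1)$ and $A_2/y_2+\alpha y_2=2\alpha\rho$, so \eqref{eq:rec} is the pair
\[
\frac{A_1}{y_1}+\alpha y_1=2(w-1),\qquad \frac{A_1}{y_1}-\alpha y_1=2\alpha\rho .
\]
The difference of the two equations gives $\alpha y_1=w-1-\alpha\rho$. The difference of their squares does not contain $y_1$ at all: it is $\alpha A_1=(w-1)^2-\alpha^2w$. Conversely, these two consequences imply the pair when $y_1\ne0$, since dividing the second by the first recovers the sum of the two equations. Now $\alpha A_1=2\alpha w-\rho+1$ by \eqref{eq:Atele}, and $\alpha^2w=(2\alpha-1+\beta^2)w=2\alpha w-w+\rho$. So the compatibility condition is $(w-1)^2=4\alpha w-(w-1)$, that is, $w=1+4\alpha$. Together with $w=\rho^2$ this is \eqref{eq:w}, and then $y=(1,\,4-\rho,\,\rho)$.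

At $\alpha=\alpha(2)$ we have $\frac32<\alpha<2$, because $(\frac12)^4\cdot7<1$. Hence $7<\rho^2<9$ and $\frac52<\rho<3$. It follows that $1<4-\rho<\rho$ and $(4-\rho)^2<\frac94<\rho$. The first inequalities make $c$, $d_0$ and $a_1$ in \eqref{eq:formulas} positive, the second makes $b_0$ positive, and then $a_0>0$. By Lemmas~\ref{lem:coeff}, \ref{lem:reduce} and~\ref{lem:elim}, this is a positive certificate for $N=2$.
\end{example}

In general, the squares of $A_k/y_k+\alpha y_k$ and $A_k/y_k-\alpha y_k$ differ by $4\alpha A_k$, whatever $y_k$ is. So the square of the common value in \eqref{eq:rec} satisfies a linear recursion with known increments, which \eqref{eq:Atele} sums in closed form.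

\begin{proof}[Proof of Theorem~\ref{thm:unique}]
Let a positive certificate for $(\alpha,r)$ be given.

\emph{The case $\alpha=1$ is impossible.} Since $N\ge2$, the entries $\lambda_{0N}=d_0c_N$ and $\lambda_{10}=b_0$ are present. For $\alpha=1$, equation $(G_{0N})$ reads $c_N(wc_0-1)=0$ and $(G_{01})$ reads $-c_1+b_0+wc_0c_1=0$. Hence $wc_0=1$ and $b_0=0$, contrary to positivity.

\emph{The range of the parameters.} Lemma~\ref{lem:reduce} applies. The numbers $d_0,\dots,d_{N-2}$ and $d_{N-1}=a_{N-1}/c_N$ are positive, so $1=y_0<\dots<y_N$, and Lemma~\ref{lem:elim} applies too. From $\rho^N=w=y_N^2>1$ we get $\rho>1$ and $|\beta|<1$. For $k\le N$ we then have $(1-\beta)\rho^k\le(1-\beta)w$, so $A_k\ge\alpha w>0$.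

\emph{Solving the recursion.} Put $V_k=A_k/y_k-\alpha y_k$ for $0\le k\le N$. By \eqref{eq:rec},
\begin{equation}\label{eq:V}
V_{k-1}=\frac{A_k}{y_k}+\alpha y_k,\qquad V_{k-1}^2-V_k^2=4\alpha A_k,\qquad V_{k-1}-V_k=2\alpha y_k\qquad(1\le k\le N).
\end{equation}
The boundary values of $y$ give $V_0=A_0-\alpha=2(w-1)$ and $V_N=\alpha w/\sqrt w-\alpha\sqrt w=0$. Summing the middle equation of \eqref{eq:V} from the end and using \eqref{eq:Atele} and $\rho^N=w$,
\begin{equation}\label{eq:Vh}
\tfrac14V_k^2=\sum_{i=k+1}^N\alpha A_i=2\alpha w(N-k)-w+\rho^k\qquad(0\le k\le N).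
\end{equation}

\emph{The pair $(\alpha,r)$.} For $k=0$, \eqref{eq:Vh} reads $(w-1)^2=2\alpha Nw-(w-1)$, that is, $w(w-1)=2\alpha Nw$. So $w=1+2N\alpha$, and with $w=\rho^N$ we obtain $(1-\alpha)^{2N}(1+2N\alpha)=1$. If $0<\alpha<1$, Bernoulli's inequality $1+2N\alpha\le(1+\alpha)^{2N}$ bounds the left side by $(1-\alpha^2)^{2N}<1$, a contradiction. Hence $\alpha>1$, so $\alpha=\alpha(N)$ and $r=1/(2w)=r(N)$.

\emph{The certificate.} The right side of \eqref{eq:Vh} is now $h(k)$. The first equation of \eqref{eq:V} gives $V_k>0$ for $k\le N-1$, because $A_{k+1}>0$ and $y_{k+1}>0$. Therefore $V_k=2\sqrt{h(k)}$ for $0\le k\le N$, and the last equation of \eqref{eq:V} gives $y_k=\bigl(\sqrt{h(k-1)}-\sqrt{h(k)}\bigr)/\alpha$ for $1\le k\le N$. Together with $y_0=1$, this is the sequence of Theorem~\ref{thm:exist}, and $a,b,c,d$ are given by \eqref{eq:formulas} by Lemma~\ref{lem:elim}.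
\end{proof}

Positivity entered this proof at four points: $b_0>0$ excludes $\alpha=1$; $c_j>0$ allows the cancellations and fixes the sign of $c_N$ in Lemma~\ref{lem:reduce}; $y_N>1$ gives $|\beta|<1$; and $y_k>0$ selects the sign of each square root $V_k$, which \eqref{eq:Vh} leaves open.

\begin{remark}\label{rem:runs}
The two conditions in \eqref{eq:w} can also be read off from the two runs of Lemma~\ref{lem:lower}, on which every $Q_{ij}$ that occurs in \eqref{eq:identity} vanishes. On the Huber run all $g_i$ equal $\eta$ and $z=1$, so by $(F_\star)$ the expression \eqref{eq:rhs} equals $-\frac\eta2+\eta-\frac w2\eta^2$; it vanishes only if $w=1/\eta=1+2N\alpha$. On the quadratic run $g_k=(-\beta)^k$, and \eqref{eq:c} gives $wc_kg_k=y_kg_k-y_{k+1}g_{k+1}$ for $k<N$, while \eqref{eq:end} gives $wc_Ng_N=y_Ng_N$. So $w\sum_kc_kg_k=1$, the expression \eqref{eq:rhs} equals $-\frac12\beta^{2N}+\frac1{2w}$, and $w=\rho^N$.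
\end{remark}

\section{Positivity of the multipliers}\label{sec:positive}

We now prove Theorem~\ref{thm:exist}. Let $\alpha=\alpha(N)$ and $r=r(N)$, so that $\beta\in(0,1)$, $\rho>1$ and \eqref{eq:w} holds. The previous section has produced the only candidate. Reversing the computation will show that it solves \eqref{eq:rec}. The substance lies in two inequalities: $y_k<y_{k+1}$, which makes $d$ positive, and $y_k^2<\rho^k$, which makes $b$ positive. The first is a concavity property of $\sqrt h$, and this is the reason to regard $h$ as a function of a real variable. The domain starts at $-1$ so that $y_0$, too, is a decrement of $\sqrt h$ and can be compared with $y_1$.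

\medskip\noindent\emph{Step 1: an auxiliary function.} Let $\kappa(m)=\rho^m-1-2\alpha m$ for real $m$. It is strictly convex, and $\kappa(0)=\kappa(N)=0$ by \eqref{eq:w}. A strictly convex function lies strictly below its chords and strictly above its tangents, so $\kappa<0$ on $(0,N)$ and $0=\kappa(N)>N\kappa'(0)$. Thus
\begin{equation}\label{eq:kappa}
\kappa'(0)=\ln\rho-2\alpha<0,\qquad \kappa(m)<0\quad\text{for }0<m<N .
\end{equation}
The second inequality says that $\frac12\beta^{2m}>\frac1{2(2m\alpha+1)}$: for a horizon of $m<N$ steps with stepsize $\alpha(N)$, the quadratic bound of Lemma~\ref{lem:lower} exceeds the Huber bound.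

\medskip\noindent\emph{Step 2: sign and boundary values of $h$.} We have $h(N)=0$ and $h'(N)=-2\alpha w+w\ln\rho=w\kappa'(0)<0$. Since $h''(t)=\rho^t(\ln\rho)^2>0$, the derivative $h'$ is negative on $[-1,N]$, and so $h>0$ on $[-1,N)$. Using $2\alpha N=w-1$,
\begin{align*}
h(-1)&=w(w-1)+2\alpha w-w+\beta^2=w^2+2\beta w+\beta^2=(w+\beta)^2,\\
h(0)&=w(w-1)-w+1=(w-1)^2,\\
h(N-1)&=w(2\alpha-1+\beta^2)=\alpha^2w .
\end{align*}
As $w>1$, this gives $y_0=(\beta+1)/\alpha=1$ and $y_N=\sqrt w$.

\medskip\noindent\emph{Step 3: $y$ is strictly increasing.} Since $h$ is convex, concavity of $\sqrt h$ is not automatic. On $[-1,N)$,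
\[
(\sqrt h)''=-\frac{H}{4h^{3/2}},\qquad H=(h')^2-2hh'' .
\]
In the derivative of $H$ the terms $h'h''$ cancel, leaving $H'=-2hh'''$. This is negative on $[-1,N)$, because $h>0$ and $h'''(t)=\rho^t(\ln\rho)^3>0$. At the right endpoint $H(N)=h'(N)^2>0$. So $H>0$ on $[-1,N]$, and $(\sqrt h)'$ is strictly decreasing on $[-1,N)$. The function $\sqrt h$ is continuous on $[-1,N]$, so by the mean value theorem $\alpha y_k=-(\sqrt h)'(t_k)$ for some $t_k\in(k-1,k)$. As $t_0<\dots<t_N$,
\begin{equation}\label{eq:mono}
1=y_0<y_1<\dots<y_N=\sqrt w .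
\end{equation}

\medskip\noindent\emph{Step 4: the recursion.} By \eqref{eq:Atele}, $h(k-1)-h(k)=\alpha A_k$ for $0\le k\le N$. Dividing by $\alpha y_k=\sqrt{h(k-1)}-\sqrt{h(k)}>0$ gives $A_k/y_k=\sqrt{h(k-1)}+\sqrt{h(k)}$. In particular $A_k>0$, and
\begin{equation}\label{eq:pm}
\frac{A_k}{y_k}-\alpha y_k=2\sqrt{h(k)},\qquad \frac{A_k}{y_k}+\alpha y_k=2\sqrt{h(k-1)}\qquad(0\le k\le N).
\end{equation}
The first equation at $k$ and the second at $k+1$ have the same right side, which is \eqref{eq:rec}.

\medskip\noindent\emph{Step 5: $y_k<\rho^{k/2}$ for $1\le k\le N-1$.} The formula for $y_k$ contains two radicals, but \eqref{eq:pm} characterizes $y_k$ through only one. The map $\psi_k(y)=A_k/y-\alpha y$ is strictly decreasing on $(0,\infty)$ and $\psi_k(y_k)=2\sqrt{h(k)}$, so the claim is equivalent to $2\sqrt{h(k)}>\psi_k(\rho^{k/2})$. Here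
\[
\psi_k(\rho^{k/2})=2w\rho^{-k/2}-(1-\beta)\rho^{k/2}-\alpha\rho^{k/2}=2(w-\rho^k)\rho^{-k/2}>0 .
\]
Squaring, the claim is equivalent to $\rho^kh(k)>(w-\rho^k)^2$. The terms $\rho^{2k}$ cancel in the difference, and $w=\rho^k\rho^{N-k}$, so
\[
\rho^kh(k)-(w-\rho^k)^2=w\bigl[(1+2\alpha(N-k))\rho^k-w\bigr]=-w\rho^k\kappa(N-k),
\]
which is positive by \eqref{eq:kappa}.

\medskip\noindent\emph{Step 6: conclusion.} Define $a,b,c,d$ by \eqref{eq:formulas}. Then $c>0$ because $y>0$ and $\beta>0$; $d>0$ by \eqref{eq:mono}; $b_k>0$ for $0\le k\le N-2$ by Step~5; and $a_k\ge c_{k+1}(y_{k+1}-y_k)>0$. The sequence that Lemma~\ref{lem:reduce} attaches to $a,b,c,d$ is our $y$, since $y_0=1$, $d_k=y_{k+1}-y_k$ for $k\le N-2$, and $a_{N-1}/c_N=y_N-y_{N-1}$. We have $w=\rho^N$, $y_N=\sqrt w$ and \eqref{eq:rec}, so Lemma~\ref{lem:elim} gives \eqref{eq:c}--\eqref{eq:b}, and Lemmas~\ref{lem:reduce} and~\ref{lem:coeff} give the identity \eqref{eq:identity}. This proves Theorem~\ref{thm:exist}. \qed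

\section{The minimax stepsize}\label{sec:minimax}

\begin{proof}[Proof of Corollary~\ref{cor:minimax}]
Evaluate the identity of Theorem~\ref{thm:exist} on the iterates of $f$. The left side is nonnegative because $\lambda_{ij}\ge0$ and $Q_{ij}\ge0$, and this is the stated inequality. Discarding the square on its left gives $W(\alpha(N))\le r(N)$, and Lemma~\ref{lem:lower} with \eqref{eq:cross} gives the reverse inequality. For the other stepsizes we use Lemma~\ref{lem:lower} and the strict monotonicity of its two bounds. If $0\le\alpha<\alpha(N)$, then $W(\alpha)\ge\frac1{2(2N\alpha+1)}>r(N)$. If $\alpha>\alpha(N)$, then $W(\alpha)\ge\frac12(\alpha-1)^{2N}>r(N)$. If $\alpha<0$, then $W(\alpha)\ge\frac12(1-\alpha)^{2N}>\frac12>r(N)$.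
\end{proof}

\begin{thebibliography}{1}

\bibitem{GSW}
Benjamin Grimmer, Kevin Shu, and Alex L. Wang,
\emph{A Strengthened Conjecture on the Minimax Optimal Constant Stepsize for Gradient Descent},
arXiv:2407.11739 (2024).

\end{thebibliography}
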